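\title{Lagrange's theorem fails for Browkin's $p$-adic continued fractions}

\begin{abstract}
We show that the Browkin continued fraction of the quadratic irrational $(-17+5\sqrt{89})/44\in\mathbb{Q}_{11}$ is not eventually periodic, so the analogue of Lagrange's theorem fails for Browkin's algorithm. The example is a case of a general criterion. Let $c$ be odd with $0<c<2p$ and $c\neq p$, and let $D=c^2+16p^2$ be a nonsquare. A periodic expansion of the root of negative valuation of $2pX^2+cX-2p$ forces a solution of $x^2-Dy^2=-4$ in $\mathbb{Z}[1/p]$. This holds for every $p$-adic floor function at once. A condition on Legendre symbols excludes such solutions, and the equidistribution of prime ideals gives counterexamples for infinitely many primes $p$.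
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Browkin's algorithm}
Let $p$ be an odd prime, $v$ the $p$-adic valuation and $|x|_p=p^{-v(x)}$. Every $x\in\mathbb{Q}_p$ has a unique expansion $x=\sum_{n\in\mathbb{Z}}a_np^n$ with digits $a_n\in\{-\frac{p-1}{2},\dots,\frac{p-1}{2}\}$ and $a_n=0$ for all sufficiently negative $n$. Browkin's function is the finite sum
\[
s(x)=\sum_{n\le 0}a_np^n\in\mathbb{Z}[1/p]\cap\left(-\tfrac p2,\tfrac p2\right).
\]
It plays the role of the integer part: the remainder $x-s(x)$ lies in $p\mathbb{Z}_p$, so it is $p$-adically smaller than $1$, and $s(x)=0$ when $v(x)>0$. Since the digit set is symmetric, $s(-x)=-s(x)$. Browkin's algorithm, applied to $\alpha\in\mathbb{Q}_p$, sets $\alpha_0=\alpha$ and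
\begin{equation}\label{eq:algorithm}
b_n=s(\alpha_n),\qquad \alpha_{n+1}=\frac{1}{\alpha_n-b_n}\qquad(n\ge0),
\end{equation}
and stops if $\alpha_n=b_n$. The $b_n$ are the \emph{partial quotients}, the $\alpha_n$ are the \emph{complete quotients}, and the expansion $[b_0,b_1,b_2,\dots]$ converges to $\alpha$ in $\mathbb{Q}_p$. It is known that the expansion is finite if and only if $\alpha\in\mathbb{Q}$.

By Lagrange's theorem, a real number has an eventually periodic regular continued fraction if and only if it is a quadratic irrational. The following question is posed in \cite{MRS}.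

\begin{quote}
\emph{Is it true that, for every odd prime $p$ and every $\alpha\in\mathbb{Q}_p\setminus\mathbb{Q}$ that is algebraic of degree $2$ over $\mathbb{Q}$, the sequence $(b_n)_{n\ge0}$ produced by Browkin's algorithm is eventually periodic?}
\end{quote}

The algorithm detects rational numbers exactly as the real one does, and the simplest quadratic irrationals behave as one would hope. To compute examples, note that the $p^2$ sums $a_{-1}+a_0p$ of two digits are distinct and lie in the set of integers $t$ with $|t|\le\frac{p^2-1}{2}$, which has $p^2$ elements. Hence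
\begin{equation}\label{eq:twodigits}
s(t/p)=t/p\qquad\text{for } t\in\mathbb{Z},\ |t|\le\tfrac{p^2-1}{2}.
\end{equation}

\begin{example}\label{ex:periodone}
Let $t$ be an integer with $p\nmid t$ and $|t|\le\frac{p^2-1}{2}$. The discriminant $t^2+4p^2$ of $pX^2-tX-p$ is not a square, since $z^2=t^2+4p^2$ with $z>0$ would give $\frac{z-|t|}{2}\cdot\frac{z+|t|}{2}=p^2$ and so $|t|\in\{0,p^2-1\}$. By Hensel's lemma it has a square root in $\mathbb{Z}_p$ congruent to $t$. So the roots $\beta,\beta'$ lie in $\mathbb{Q}_p$, with $v(\beta)=-1$, $\beta\beta'=-1$, $v(\beta')=1$ and $\beta+\beta'=t/p$. Then $\beta=t/p-\beta'$ has $s(\beta)=t/p$, and the next complete quotient is $-1/\beta'=\beta$. Thus $\beta=[t/p,t/p,t/p,\dots]$.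
\end{example}

These facts suggest the answer yes. The proof of Lagrange's theorem gives a reason for doubt. The complete quotients $\xi_n$ of a real quadratic irrational are roots of integral polynomials $A_nX^2+B_nX+C_n$ of one fixed discriminant $D$, and for large $n$ they are reduced: $\xi_n>1$ and $-1<\xi_n'<0$. Then $A_nC_n<0$, and $B_n^2+4|A_nC_n|=D$ leaves finitely many possibilities. The $p$-adic counterpart of being reduced is $v(\alpha_n)<0<v(\alpha_n')$. It says nothing about the sign of $A_nC_n$, and there are infinitely many reduced triples of a given discriminant (Section~\ref{sec:forms}). The answer is in fact no.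

\begin{theorem}\label{thm:main}
Let $p=11$ and let $\sqrt{89}\in\mathbb{Z}_{11}$ be the square root with $\sqrt{89}\equiv1\pmod{11}$. The Browkin expansion of
\[
\alpha=\frac{-17+5\sqrt{89}}{44}\in\mathbb{Q}_{11},
\]
a root of $22X^2+17X-22$, is not eventually periodic. The same holds for the other root.
\end{theorem}

\subsection*{The general criterion}
The proof uses only two properties of Browkin's function.

\begin{definition}\label{def:floor}
A \emph{floor function} is a map $s\colon\mathbb{Q}_p\to\mathbb{Z}[1/p]$ such that $x-s(x)\in p\mathbb{Z}_p$ for all $x$, and $s(x)=s(y)$ whenever $x-y\in p\mathbb{Z}_p$.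
\end{definition}

Browkin's function is a floor function. Indeed, let $x-y\in p\mathbb{Z}_p$. Then $y-s(x)\in p\mathbb{Z}_p$, so its expansion has nonzero digits only in places $n\ge1$, because the place of the lowest nonzero digit is the valuation. Appending these digits to those of $s(x)$ gives an expansion of $y$, and uniqueness gives $s(y)=s(x)$. The same argument applies to Ruban's function, which is defined in the same way from the digits $0,1,\dots,p-1$. Every floor function defines an algorithm by \eqref{eq:algorithm}.

In Example~\ref{ex:periodone} the period closes at once because the trace $\beta+\beta'$ is itself an allowed partial quotient. We keep the norm $-1$ and move the trace out of $\mathbb{Z}[1/p]$ by a factor $2$ in the denominator.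

\begin{definition}\label{def:admissible}
A pair $(p,c)$ is \emph{admissible} if $p$ is an odd prime, $c$ is an odd integer with $0<c<2p$ and $c\ne p$, and $D=c^2+16p^2$ is not a square.
\end{definition}

Let $(p,c)$ be admissible; then $p\nmid c$. Put $K=\mathbb{Q}(\sqrt D)$, with conjugation $z\mapsto z'$ and norm $N(z)=zz'$. Since $D\equiv c^2\not\equiv0\pmod p$, Hensel's lemma gives a unique $\delta\in\mathbb{Z}_p$ with $\delta^2=D$ and $\delta\equiv-c\pmod p$. We embed $K$ in $\mathbb{Q}_p$ by $\sqrt D\mapsto\delta$; for $z\in K$, both $z$ and $z'$ are then $p$-adic numbers. Put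
\[
\alpha=\frac{-c+\sqrt D}{4p},\qquad\text{so that}\qquad 2p\alpha^2+c\alpha-2p=0,\qquad N(\alpha)=-1,\qquad v(\alpha)=-1 .
\]
Everything is governed by the equation
\begin{equation}\label{eq:pell}
x^2-Dy^2=-4,
\end{equation}
which says that $\frac{x+y\sqrt D}{2}$ has norm $-1$.

\begin{theorem}\label{thm:criterion}
Let $(p,c)$ be admissible and suppose that \eqref{eq:pell} has no solution $x,y\in\mathbb{Z}[1/p]$.
\begin{enumerate}
\item[(a)] For every floor function $s$, the sequence $(b_n)$ produced from $\alpha$ by \eqref{eq:algorithm} is not eventually periodic.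
\item[(b)] There is no purely periodic sequence $(b_n)_{n\ge0}$ in $\mathbb{Z}[1/p]$ for which all complete quotients $\alpha_0=\alpha$, $\alpha_{n+1}=1/(\alpha_n-b_n)$ have negative valuation.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:nosolution}
Let $(p,c)$ be admissible and write $D=r^2D_0$ with $D_0$ squarefree. Suppose that there is a prime $\ell\equiv5\pmod8$ with $\ell^2\mid D$, $\left(\frac p\ell\right)=1$, and $\left(\frac q\ell\right)=1$ for all primes $q\mid D_0$. Then \eqref{eq:pell} has no solution $x,y\in\mathbb{Z}[1/p]$.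
\end{theorem}

\begin{theorem}\label{thm:infinite}
There are infinitely many primes $p$ for which some quadratic irrational in $\mathbb{Q}_p$ has a Browkin expansion that is not eventually periodic.
\end{theorem}

We do not claim a counterexample for every odd prime $p$, nor a classification of the quadratic irrationals with periodic expansion.

\subsection*{The idea}
One may compute many terms of an expansion and watch the coefficients $A_n,B_n,C_n$ grow, but this does not exclude a later return. The proof of Theorem~\ref{thm:criterion} replaces growth by two rigid facts. First, the algorithm can be run backward on reduced numbers, so an eventually periodic expansion of $\alpha$ would return to $\alpha$ itself (Section~\ref{sec:backward}). Second, $\alpha$ has negative norm, only six reduced numbers of discriminant $D$ do (Section~\ref{sec:forms}), and at the first return to negative norm a sign count produces a solution of \eqref{eq:pell} (Section~\ref{sec:return}). Section~\ref{sec:example} shows this mechanism by hand for $p=3$. Theorems~\ref{thm:nosolution}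 and~\ref{thm:main} are proved in Section~\ref{sec:pell}, and Theorem~\ref{thm:infinite} in Section~\ref{sec:primes}.

\section{Reduced forms}\label{sec:forms}

Fix an admissible pair $(p,c)$. We call a sequence $(b_n)_{n\ge0}$ in $\mathbb{Z}[1/p]$ an \emph{expansion of $\alpha$} if the numbers $\alpha_0=\alpha$, $\alpha_{n+1}=1/(\alpha_n-b_n)$ all have negative valuation; they are defined and irrational because $\alpha$ is irrational. The condition says that $v(\alpha_n-b_n)>0$ for all $n$. So every floor function produces an expansion of $\alpha$ in this sense, and these are also the sequences considered in Theorem~\ref{thm:criterion}(b).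

To follow the complete quotients we attach integral data to them, as in the real case. A triple $f=(A,B,C)\in\mathbb{Z}^3$ is a \emph{reduced form} if
\[
B^2-4AC=D,\qquad p\mid A,\qquad p\mid C,\qquad B\equiv c\pmod p .
\]
Since $D$ is not a square, $AC\ne0$. Put
\[
\alpha_f=\frac{-B+\sqrt D}{2A},\qquad f(X)=AX^2+BX+C=A(X-\alpha_f)(X-\alpha_f'),
\]
so that $N(\alpha_f)=C/A$. The form $f_0=(2p,c,-2p)$ is reduced and $\alpha_{f_0}=\alpha$. There are infinitely many reduced forms: if $B\equiv c\pmod{2p^2}$, then $4p^2$ divides $(B-c)(B+c)-16p^2=B^2-D$, and $\bigl(p,B,\frac{B^2-D}{4p}\bigr)$ is reduced.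

The congruence $B\equiv c\equiv-\delta$ selects the root $\alpha_f$ that is $p$-adically large.

\begin{lemma}\label{lem:valuations}
If $f=(A,B,C)$ is reduced, then $v(\alpha_f)=-v(A)<0$ and $v(\alpha_f')=v(C)>0$.
\end{lemma}

\begin{proof}
We have $-B+\delta\equiv2\delta\not\equiv0\pmod p$, so $v(\alpha_f)=-v(A)$. The second formula follows from $\alpha_f\alpha_f'=C/A$.
\end{proof}

\begin{lemma}\label{lem:step}
Let $f=(A,B,C)$ be reduced and let $b\in\mathbb{Z}[1/p]$ satisfy $v(\alpha_f-b)>0$. Then
\[
f^b=(A_1,B_1,C_1)=\bigl(-f(b),\,-(2Ab+B),\,-A\bigr)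
\]
is reduced, and $\alpha_{f^b}=1/(\alpha_f-b)$.
\end{lemma}

\begin{proof}
Let $e=v(A)\ge1$. By Lemma~\ref{lem:valuations}, $v(b)=v(\alpha_f)=-e$ and $v(b-\alpha_f')=-e$. Hence $v(f(b))=v(A)+v(b-\alpha_f)+v(b-\alpha_f')\ge e+1-e=1$. An element of $\mathbb{Z}[1/p]$ of valuation at least $1$ lies in $p\mathbb{Z}$, so $A_1\in p\mathbb{Z}$. In the same way $v(2Ab)=0$ gives $2Ab\in\mathbb{Z}$, so $B_1\in\mathbb{Z}$. Modulo $p$ we have $2Ab\equiv2A\alpha_f=-B+\delta$, so $B_1\equiv-\delta\equiv c$. Also $p\mid C_1=-A$. The discriminant is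
\[
(2Ab+B)^2-4Af(b)=B^2-4AC=D .
\]
This identity also reads $D-(2Ab+B)^2=-4Af(b)$, whence
\[
\frac1{\alpha_f-b}=\frac{2A}{\sqrt D-(2Ab+B)}=\frac{2A\bigl(\sqrt D+2Ab+B\bigr)}{-4Af(b)}=\frac{-B_1+\sqrt D}{2A_1}=\alpha_{f^b}.\qedhere
\]
\end{proof}

Thus an expansion $(b_n)$ of $\alpha$ determines reduced forms $f_n=(A_n,B_n,C_n)$ by $f_{n+1}=f_n^{\,b_n}$, and
\begin{equation}\label{eq:chain}
\alpha_n=\alpha_{f_n},\qquad v(\alpha_n)<0<v(\alpha_n'),\qquad C_{n+1}=-A_n\qquad(n\ge0).
\end{equation}

The finiteness behind Lagrange's theorem survives only for the forms with $AC<0$, that is, with $N(\alpha_f)<0$. The number $D=c^2+16p^2$ is small compared with the factor $p^2$ that divides $AC$, so these forms can be listed.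

\begin{lemma}\label{lem:six}
The reduced forms with $AC<0$ are the six forms $(\epsilon pa,\ c,\ -4\epsilon p/a)$ with $\epsilon=\pm1$ and $a\in\{1,2,4\}$. For such a form, $\alpha_f=\epsilon\,\frac2a\,\alpha$.
\end{lemma}

\begin{proof}
The six triples have discriminant $c^2+16p^2$ and satisfy the congruences. Conversely, let $f$ be reduced with $AC<0$ and write $-AC=p^2m$ with $m\ge1$. Then
\[
B^2=D-4p^2m=c^2+4p^2(4-m).
\]
If $m\ge5$, the right side is at most $c^2-4p^2<0$. If $m=1$ or $m=3$, it is $c^2+12p^2$ or $c^2+4p^2$; as $c^2\equiv p^2\equiv1\pmod8$, both are congruent to $5$ modulo $8$ and are not squares. If $m=2$, then $B$ is odd and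
\[
\frac{|B|-c}2\cdot\frac{|B|+c}2=2p^2 ,
\]
a factorization into positive integers with difference $c$. The factorizations $(1,2p^2)$, $(2,p^2)$, $(p,2p)$ give $c=2p^2-1$, $p^2-2$, $p$. The first two values exceed $2p$, since $p^2-2-2p=(p-1)^2-3>0$, and the third is excluded. Hence $m=4$ and $B=\pm c$. Since $B\equiv c\pmod p$ and $p\nmid 2c$, we get $B=c$. From $(A/p)(C/p)=-4$ we get $A=\epsilon pa$ with $a\mid4$. Finally $\alpha_f=\frac{-c+\sqrt D}{2\epsilon pa}=\frac{4p\alpha}{2\epsilon pa}$.
\end{proof}

\begin{remark}\label{rem:bound}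
The bound $c<2p$ is what keeps the list this short. For $c=p^2+2$ the triple $(p,\,2-p^2,\,-6p)$ has discriminant $p^4+20p^2+4=c^2+16p^2$, satisfies the congruences, and has $AC<0$ and $B\ne c$.
\end{remark}

For the numerical examples we record how to find Browkin's partial quotient when $v(A)=1$. From $(\delta-c)(\delta+c)=16p^2$ and $p\nmid\delta-c$ we get $\delta\equiv-c\pmod{p^2}$. For an integer $t$, the condition $v(\alpha_f-t/p)>0$, multiplied by $2A$, becomes $2(A/p)\,t\equiv-B+\delta\pmod{p^2}$. With \eqref{eq:twodigits} this shows that $s(\alpha_f)=t/p$, where $t$ is determined by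
\begin{equation}\label{eq:rule}
2(A/p)\,t\equiv-B-c\pmod{p^2},\qquad |t|\le\tfrac{p^2-1}2 .
\end{equation}

\section{A cycle for $p=3$}\label{sec:example}

The smallest admissible pair is $(p,c)=(3,1)$, with $D=145$ and $f_0=(6,1,-6)$. Here the Browkin expansion is periodic, and we can watch the period produce a solution of \eqref{eq:pell}.

For $f_0$, rule \eqref{eq:rule} reads $4t\equiv-2\pmod9$, so $t=4$ and $b_0=\frac43$. Then $f_0(\frac43)=\frac{32}3+\frac43-6=6$ and $2A_0b_0+B_0=17$, so $f_1=(-6,-17,-6)$. For $f_1$ the rule reads $-4t\equiv16\pmod9$, so $b_1=-\frac43$. Then $f_1(-\frac43)=-\frac{32}3+\frac{68}3-6=6$ and $2A_1b_1+B_1=16-17=-1$, so $f_2=(-6,1,6)$. This is the form of Lemma~\ref{lem:six} with $\epsilon=-1$, $a=2$, and $\alpha_2=-\alpha$. Since Browkin's function is odd, the next two partial quotients are $-b_0,-b_1$ and $\alpha_4=\alpha$: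
\[
\alpha=\Bigl[\,\overline{\tfrac43,\,-\tfrac43,\,-\tfrac43,\,\tfrac43}\,\Bigr].
\]

The norms $C_n/A_n$ for $n=0,1,2$ are $-1,+1,-1$, so $n=2$ is the first return to negative norm. The sign in $\alpha_2=-\alpha$ could have been predicted. By \eqref{eq:chain}, $A_nC_n=-A_nA_{n-1}$. So positive norm at $n=1$ means that $A_1$ and $A_0$ have opposite signs, and negative norm at $n=2$ means that $A_2$ has the sign of $A_1$. Hence $A_2<0$.

Now let matrices act by M\"obius transformations, $\left(\begin{smallmatrix}w_1&w_2\\w_3&w_4\end{smallmatrix}\right)(z)=\frac{w_1z+w_2}{w_3z+w_4}$; the product of matrices corresponds to composition. From $\alpha_n=b_n+1/\alpha_{n+1}$ and $\alpha_2=-\alpha$ we see that $\alpha$ is fixed by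
\[
W=\begin{pmatrix}\frac43&1\\1&0\end{pmatrix}\begin{pmatrix}-\frac43&1\\1&0\end{pmatrix}\begin{pmatrix}-1&0\\0&1\end{pmatrix}=\begin{pmatrix}\frac79&\frac43\\[2pt]\frac43&1\end{pmatrix},\qquad\det W=-1 .
\]
The fixed-point equation $\frac43\alpha^2+\frac29\alpha-\frac43=0$ is $y=\frac29$ times $6\alpha^2+\alpha-6=0$, and the trace of $W$ is $x=\frac{16}9$. These numbers satisfy $x^2-145y^2=\frac{256-580}{81}=-4$.

The determinant is $-1$ because the sign of $A_2$ is opposite to the sign $(-1)^2$ contributed by the two steps. The full period, with four steps and $\alpha_4=+\alpha$, gives a matrix of determinant $+1$ and the equation $x^2-Dy^2=4$, which always has the solution $(2,0)$. The information lies in the first return, not in the period. The example also shows that Theorem~\ref{thm:criterion} fails without the hypothesis on \eqref{eq:pell}.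

\section{The first return to negative norm}\label{sec:return}

We carry out the same argument for an arbitrary admissible pair. Two things have to be added: the passage from a matrix to a norm equation in general, and the forms with $a=1$ or $a=4$, which lead to determinant $-2$ instead of $-1$.

\begin{lemma}\label{lem:matrix}
Let $W$ be an invertible matrix over $\mathbb{Q}$ with entries in $\mathbb{Z}[1/p]$ and $W(\alpha)=\alpha$. Then there are $x,y\in\mathbb{Z}[1/p]$ with $x^2-Dy^2=4\det W$.
\end{lemma}

\begin{proof}
Write $W=\left(\begin{smallmatrix}w_1&w_2\\w_3&w_4\end{smallmatrix}\right)$. Then $w_3\alpha^2+(w_4-w_1)\alpha-w_2=0$. Since $\alpha$ has degree $2$, there is $y\in\mathbb{Q}$ with $(w_3,\,w_4-w_1,\,-w_2)=y\,(2p,\,c,\,-2p)$. As $2py$ and $cy$ lie in $\mathbb{Z}[1/p]$ and $\gcd(2p,c)=1$, also $y\in\mathbb{Z}[1/p]$. With $x=w_1+w_4$,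
\[
x^2-4\det W=(w_4-w_1)^2+4w_2w_3=c^2y^2+16p^2y^2=Dy^2.\qedhere
\]
\end{proof}

To pass from norm $-2$ to norm $-1$ we use the element
\begin{equation}\label{eq:omega}
\omega=\frac{c+\sqrt D}2,\qquad \omega+\omega'=c,\qquad \omega\omega'=-4p^2 .
\end{equation}
The quotient $\omega'/(2p)$ already has norm $-1$, but its coordinates have a $2$ in the denominator. If $\lambda$ has norm $-2$, then $\lambda^2/2$ has norm $1$, and its behavior at $2$ is what is needed to cancel that denominator.

\begin{lemma}\label{lem:minustwo}
If $x^2-Dy^2=-8$ has a solution in $\mathbb{Z}[1/p]$, then so does \eqref{eq:pell}.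
\end{lemma}

\begin{proof}
Since $c$ is odd, $D\equiv1\pmod8$, so $D=d^2$ with $d\in\mathbb{Z}_2^\times$. Let $\iota\colon K\to\mathbb{Q}_2$ be the embedding $\sqrt D\mapsto d$, and for $z\in K^\times$ let $\nu(z)=\bigl(v_2(\iota z),v_2(\iota z')\bigr)$, where $v_2$ is the $2$-adic valuation. The map $\nu$ turns products into sums, and conjugation swaps its two entries. A root in $\mathbb{Q}_2$ of a monic polynomial over $\mathbb{Z}_2$ lies in $\mathbb{Z}_2$, and $\mathbb{Z}[1/p]\subset\mathbb{Z}_2$.

The numbers $\iota\omega,\iota\omega'$ are the roots of $X^2-cX-4p^2$, so they lie in $\mathbb{Z}_2$. Their sum is odd, so one of them is a unit, and their product has valuation $2$. Replacing $d$ by $-d$ if necessary, we have $\nu(\omega)=(2,0)$ and $\nu(\omega')=(0,2)$.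

Let $\lambda=\frac{x+y\sqrt D}2$ with $x^2-Dy^2=-8$. Then $\iota\lambda,\iota\lambda'$ are the roots of $X^2-xX-2$, so they lie in $\mathbb{Z}_2$ and $\nu(\lambda)$ is $(1,0)$ or $(0,1)$. Replacing $y$ by $-y$ if necessary, $\nu(\lambda)=(1,0)$. Put
\[
\xi=\frac{\lambda^2\omega'}{4p},\qquad N(\xi)=\frac{4\cdot(-4p^2)}{16p^2}=-1,\qquad \nu(\xi)=(2,0)+(0,2)-(2,2)=(0,0).
\]
Write $\xi=\frac{X+Y\sqrt D}2$. Then $X,Y\in\mathbb{Z}[1/(2p)]$, because $\xi$ lies in the ring $\mathbb{Z}[1/(2p)][\sqrt D]$. Moreover $X=\iota\xi+\iota\xi'$ and $Yd=\iota\xi-\iota\xi'$ lie in $\mathbb{Z}_2$, and $d$ is a unit. Hence $X,Y\in\mathbb{Z}[1/(2p)]\cap\mathbb{Z}_2=\mathbb{Z}[1/p]$, and $X^2-DY^2=4N(\xi)=-4$.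
\end{proof}

\begin{proposition}\label{prop:return}
Suppose that \eqref{eq:pell} has no solution in $\mathbb{Z}[1/p]$. Then for every expansion of $\alpha$ we have $N(\alpha_n)>0$ for all $n\ge1$. In particular $\alpha_n\ne\alpha$ for all $n\ge1$.
\end{proposition}

\begin{proof}
The last assertion follows from the first because $N(\alpha)=-1$. Suppose that the first fails. Since $N(\alpha_n)=C_n/A_n\neq0$, there is a least $k\ge1$ with $A_kC_k<0$.

\emph{The sign of $A_k$.} By \eqref{eq:chain}, $A_nC_n=-A_nA_{n-1}$ for $n\ge1$. For $1\le n<k$ this product is positive, so $A_n$ and $A_{n-1}$ have opposite signs. As $A_0=2p>0$, the sign of $A_{k-1}$ is $(-1)^{k-1}$. For $n=k$ the product is negative, so $A_k$ has the same sign $\epsilon=(-1)^{k-1}$. By Lemma~\ref{lem:six}, $\alpha_k=\epsilon\frac2a\alpha$ with $a\in\{1,2,4\}$.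

\emph{A matrix fixing $\alpha$.} Let
\[
M=\begin{pmatrix}b_0&1\\1&0\end{pmatrix}\cdots\begin{pmatrix}b_{k-1}&1\\1&0\end{pmatrix}.
\]
Then $\det M=(-1)^k=-\epsilon$, and $\alpha=M(\alpha_k)$ because $\alpha_n=b_n+1/\alpha_{n+1}$. Let $T$ be the diagonal matrix $\mathrm{diag}(2\epsilon,1)$, $\mathrm{diag}(\epsilon,1)$, $\mathrm{diag}(\epsilon,2)$ for $a=1,2,4$ respectively, so that $T(\alpha)=\alpha_k$. The matrix $W=MT$ has entries in $\mathbb{Z}[1/p]$, fixes $\alpha$, and has determinant $-2,-1,-2$ respectively.

By Lemma~\ref{lem:matrix}, for $a=2$ equation \eqref{eq:pell} has a solution in $\mathbb{Z}[1/p]$. For $a=1,4$ the equation $x^2-Dy^2=-8$ has one, and then \eqref{eq:pell} has one by Lemma~\ref{lem:minustwo}. Both contradict the hypothesis.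
\end{proof}

\begin{remark}\label{rem:odd}
That $c$ is odd was used in Lemmas~\ref{lem:six}, \ref{lem:matrix} and~\ref{lem:minustwo}. For even $c$ with $0<c<2p$ we have $2pX^2+cX-2p=2(pX^2-tX-p)$ with $t=-c/2$ and $0<|t|<p\le\frac{p^2-1}{2}$, and the root of negative valuation has period one by Example~\ref{ex:periodone}.
\end{remark}

\section{From eventual periodicity to a cycle}\label{sec:backward}

Proposition~\ref{prop:return} forbids a return to $\alpha$, whereas eventual periodicity concerns the partial quotients far out. We first pass from partial quotients to complete quotients, and then pull the coincidence back to the start.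

\begin{lemma}\label{lem:tails}
Let $(b_n)$ be an expansion of $\alpha$, and let $N\ge0$, $L\ge1$ satisfy $b_{n+L}=b_n$ for all $n\ge N$. Then $\alpha_{N+L}=\alpha_N$.
\end{lemma}

\begin{proof}
For $n\ge N$,
\[
\alpha_n-\alpha_{n+L}=\frac1{\alpha_{n+1}}-\frac1{\alpha_{n+L+1}}=\frac{\alpha_{n+L+1}-\alpha_{n+1}}{\alpha_{n+1}\,\alpha_{n+L+1}} .
\]
All complete quotients have absolute value at least $p$. The middle expression gives $|\alpha_n-\alpha_{n+L}|_p\le p^{-1}$, and the last gives $|\alpha_n-\alpha_{n+L}|_p\le p^{-2}|\alpha_{n+1}-\alpha_{n+L+1}|_p$. Applying the second bound $j$ times and then the first, we get $|\alpha_N-\alpha_{N+L}|_p\le p^{-2j-1}$ for every $j$.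
\end{proof}

The next lemma is the only place where the floor function enters. The conjugate $\alpha_{n-1}'$ is $p$-adically small, so $\alpha_n'$ determines $b_{n-1}$ modulo $p\mathbb{Z}_p$, and a floor function allows only one partial quotient in each class.

\begin{lemma}\label{lem:backward}
Let $s$ be a floor function and $(b_n)$ the expansion of $\alpha$ that it produces. Then $b_{n-1}=s(-1/\alpha_n')$ for all $n\ge1$. Consequently, if $n\ge1$, $L\ge1$ and $\alpha_{n+L}=\alpha_n$, then $\alpha_{n+L-1}=\alpha_{n-1}$.
\end{lemma}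

\begin{proof}
Conjugating $\alpha_{n-1}=b_{n-1}+1/\alpha_n$ gives $b_{n-1}+1/\alpha_n'=\alpha_{n-1}'$, which lies in $p\mathbb{Z}_p$ by \eqref{eq:chain}. Hence $\alpha_{n-1}\equiv b_{n-1}\equiv-1/\alpha_n'\pmod{p\mathbb{Z}_p}$, and $b_{n-1}=s(\alpha_{n-1})=s(-1/\alpha_n')$. If $\alpha_{n+L}=\alpha_n$, this formula gives $b_{n+L-1}=b_{n-1}$, and then $\alpha_{n+L-1}=b_{n+L-1}+1/\alpha_{n+L}=\alpha_{n-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(a) Suppose that $b_{n+L}=b_n$ for all $n\ge N$, with $L\ge1$. Lemma~\ref{lem:tails} gives $\alpha_{N+L}=\alpha_N$, and $N$ applications of Lemma~\ref{lem:backward} give $\alpha_L=\alpha_0$. This contradicts Proposition~\ref{prop:return}.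

(b) A purely periodic expansion has $N=0$, so Lemma~\ref{lem:tails} gives $\alpha_L=\alpha_0$ directly, again contradicting Proposition~\ref{prop:return}.
\end{proof}

\section{The equation $x^2-Dy^2=-4$ and the counterexample}\label{sec:pell}

Congruences cannot rule out solutions of \eqref{eq:pell}. The pair $x=\frac c{2p}$, $y=\frac1{2p}$, which corresponds to $\omega/(2p)$, is a solution in $\mathbb{Z}_q$ for every prime $q\ne2,p$, and $x=0$, $y=2/d$ with $d^2=D$ is a solution in $\mathbb{Z}_2$. The obstruction has to compare two primes. Given a solution in $\mathbb{Z}[1/p]$, we multiply it by $\omega/(2p)$ to get an element $\mu$ of norm $1$ with odd valuation at the primes above $2$. Writing $\mu=\theta/\theta'$ transfers this odd valuation to the rational number $N(\theta)$. The condition $\ell^2\mid D$ then lets us compute $N(\theta)$ modulo $\ell$, and the Legendre symbol modulo $\ell$ has been chosen to detect the factor $2$ and no other factor that can occur.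

We recall the decomposition of primes in $K=\mathbb{Q}(\sqrt{D_0})$ when $D_0\equiv1\pmod4$ is squarefree. The discriminant is $D_0$, so the ramified primes are the divisors of $D_0$, and $2$ splits if $D_0\equiv1\pmod8$. Let $\mathcal{O}_K$ be the ring of integers and $\theta\in K^\times$. If a prime $q$ is inert, then $\mathfrak q=q\mathcal{O}_K$ is prime and fixed by conjugation, so $v_q(N\theta)=2v_{\mathfrak q}(\theta)$. If $q$ splits and $\mathfrak q\mid q$, then $v_{\mathfrak q}$ restricts to $v_q$ on $\mathbb{Q}$, so $v_q(N\theta)=v_{\mathfrak q}(\theta)+v_{\mathfrak q}(\theta')$. For a prime $\ell\equiv5\pmod8$, the supplementary laws give $\left(\frac{-1}\ell\right)=1$ and $\left(\frac2\ell\right)=-1$. The symbol $\left(\frac\cdot\ell\right)$ extends multiplicatively to the units of $\mathbb{Z}_{(\ell)}$, the ring of rational numbers with denominator prime to $\ell$.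

\begin{proof}[Proof of Theorem~\ref{thm:nosolution}]
Since the symbols in the hypothesis are nonzero, $\ell\ne p$ and $\ell\nmid D_0$; also $\ell\ne2$. As $D\equiv1\pmod8$, the integer $r$ is odd and $D_0\equiv1\pmod8$. Suppose that $x,y\in\mathbb{Z}[1/p]$ satisfy \eqref{eq:pell}. With $\omega$ as in \eqref{eq:omega}, put
\[
\lambda=\frac{x+y\sqrt D}2,\qquad\mu=\frac{\lambda\omega}{2p},\qquad N(\lambda)=-1,\qquad N(\mu)=\frac{(-1)(-4p^2)}{4p^2}=1 .
\]

\emph{The value of $N(\theta)$ modulo $\ell$.} Write $\mu=m_1+m_2\sqrt D$. Then $m_1,m_2\in\mathbb{Z}[1/(2p)]\subset\mathbb{Z}_{(\ell)}$, and $m_1^2-Dm_2^2=1$ with $\ell\mid D$ gives $m_1\equiv\pm1\pmod\ell$. Replacing $(x,y)$ by $(-x,-y)$ if necessary, we have $m_1\equiv1$. Put $\theta=1+\mu$. Then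
\[
N(\theta)=1+(\mu+\mu')+\mu\mu'=2+2m_1\equiv4\pmod\ell .
\]
So $\theta\ne0$, the number $N(\theta)$ is a unit of $\mathbb{Z}_{(\ell)}$, and $\left(\frac{N(\theta)}\ell\right)=1$. Moreover $\theta'=1+\mu^{-1}=\theta/\mu$, that is, $\mu=\theta/\theta'$.

\emph{The class of $N(\theta)$ modulo squares.} Let $q$ be a prime with $q\nmid pD_0$. If $q$ is inert, $v_q(N\theta)$ is even. If $q$ splits and $\mathfrak q\mid q$, then
\[
v_q(N\theta)\equiv v_{\mathfrak q}(\theta)-v_{\mathfrak q}(\theta')=v_{\mathfrak q}(\mu)=v_{\mathfrak q}(\lambda)+v_{\mathfrak q}(\omega)-v_{\mathfrak q}(2p)\pmod2 .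
\]
Here $\lambda,\lambda'$ are the roots of $X^2-xX-1$, whose coefficients are integral at $\mathfrak q$; so both have nonnegative valuation, the valuations add up to $0$, and $v_{\mathfrak q}(\lambda)=0$. The elements $\omega,\omega'$ lie in $\mathcal{O}_K$ and have product $-4p^2$. For $q\ne2$ this gives $v_{\mathfrak q}(\omega)=0=v_{\mathfrak q}(2p)$, so $v_q(N\theta)$ is even. For $q=2$, which splits, the sum $\omega+\omega'=c$ is odd, so one of $\omega,\omega'$ is a unit at $\mathfrak q$ and $v_{\mathfrak q}(\omega)\in\{0,2\}$. Since $v_{\mathfrak q}(2p)=1$, the valuation $v_2(N\theta)$ is odd. At $p$ and at the divisors of $D_0$ we have no information. Altogether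
\[
N(\theta)=\pm2\,p^{i}\prod_{q\mid D_0}q^{j_q}\cdot t^2,\qquad i,j_q\in\{0,1\},\quad t\in\mathbb{Q}^\times,
\]
and $t$ is a unit of $\mathbb{Z}_{(\ell)}$ because $N(\theta)$ is one and $\ell\nmid 2pD_0$. Therefore
\[
1=\left(\frac{N(\theta)}\ell\right)=\left(\frac{\pm1}\ell\right)\left(\frac2\ell\right)\left(\frac p\ell\right)^{i}\prod_{q\mid D_0}\left(\frac q\ell\right)^{j_q}=-1,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $p=11$, $c=17$. Then $D=289+1936=2225=5^2\cdot89$ is not a square, so the pair is admissible, with $D_0=89$. For $\ell=5$ we have $25\mid D$, $\left(\frac{11}5\right)=\left(\frac15\right)=1$ and $\left(\frac{89}5\right)=\left(\frac45\right)=1$. By Theorem~\ref{thm:nosolution}, equation \eqref{eq:pell} has no solution in $\mathbb{Z}[1/11]$. Since $5\sqrt{89}\equiv5\equiv-17\pmod{11}$, we have $\delta=5\sqrt{89}$, so the number in the statement is the $\alpha$ attached to $(11,17)$, and Theorem~\ref{thm:criterion}(a) applies.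

For the other root, $v(\alpha')>0$, so $s(\alpha')=0$ and the next complete quotient is $1/\alpha'=-\alpha$. Since Browkin's function is odd, induction in \eqref{eq:algorithm} shows that the partial quotients of $-\alpha$ are the $-b_n$. So the expansion of $\alpha'$ is $[0,-b_0,-b_1,\dots]$, which is not eventually periodic.
\end{proof}

\begin{remark}\label{rem:conductor}
The square factor $25$ of $D$ is essential to the obstruction: $500^2-89\cdot53^2=-1$, so $x^2-89y^2=-4$ has the integral solution $(1000,106)$. Theorem~\ref{thm:nosolution} says that $x^2-89y^2=-4$ has no solution in $\mathbb{Z}[1/11]$ with $y\in5\,\mathbb{Z}[1/11]$.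
\end{remark}

\begin{example}\label{ex:eleven}
The first terms for $(11,17)$ are not needed in the proof, but they illustrate Proposition~\ref{prop:return}. Lemma~\ref{lem:step} and rule \eqref{eq:rule} give
\[
f_0=(22,17,-22),\quad f_1=(-550,-225,-22),\quad f_2=(15422,5825,550),
\]
with $b_0=\frac{52}{11}$, $b_1=\frac{56}{11}$, $b_2=\frac{56}{11}$. The three congruences modulo $121$ are $4\cdot52\equiv-34$, $-100\cdot56\equiv208$ and $2804\cdot56\equiv-5842$; the differences of the two sides are $2\cdot121$, $-48\cdot121$ and $1346\cdot121$. The leading coefficients alternate in sign, and by the proposition they do so forever.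
\end{example}

\section{Infinitely many primes}\label{sec:primes}

We look for admissible pairs that keep $D_0=89$ and $\ell=5$, so we need $c^2+16p^2=89r^2$ with $5\mid r$. In the Gaussian integers this asks for $c-4pi$ of norm $89r^2$, and the known pair arises as $17-44i=(5+8i)(1-2i)^2$. We therefore replace $1-2i$ by $u+2wi$. For integers or real numbers $u,w$ put
\[
F(u,w)=8w^2-5uw-2u^2,\qquad c(u,w)=5(u^2-4w^2)-32uw .
\]
Expanding $(5+8i)(u^2-4w^2+4uwi)$ gives $(5+8i)(u+2wi)^2=c(u,w)-4F(u,w)\,i$, and taking norms,
\begin{equation}\label{eq:identity}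
c(u,w)^2+16F(u,w)^2=89\,(u^2+4w^2)^2 .
\end{equation}
Also $F(1,-1)=11$ and $c(1,-1)=17$. We need prime values of $F$ subject to a congruence, which preserves the parity of $c$ and the conditions at $\ell=5$, and subject to a restriction on the direction of $(u,w)$, which preserves the inequalities for $c$.

\begin{proposition}\label{prop:primes}
For every $\eta>0$ there are infinitely many primes $p=F(u,w)$ with integers $(u,w)\equiv(1,-1)\pmod{10}$ and $\left|\frac{c(u,w)}p-\frac{17}{11}\right|<\eta$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:infinite} from Proposition~\ref{prop:primes}]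
Take $\eta=\frac5{11}$ and let $p=F(u,w)$, $c=c(u,w)$ be as in the proposition. Then $p<c<2p$, and $c\equiv u^2\equiv1\pmod2$. Also $p\equiv F(1,-1)\equiv1\pmod{10}$, so $p$ is odd and $\left(\frac p5\right)=1$. By \eqref{eq:identity}, $D=89r^2$ with $r=u^2+4w^2\equiv1+4\equiv0\pmod5$. Thus $D$ is not a square, $(p,c)$ is admissible, $D_0=89$, $25\mid D$ and $\left(\frac{89}5\right)=1$. Theorems~\ref{thm:nosolution} (with $\ell=5$) and~\ref{thm:criterion}(a) apply.
\end{proof}

The form $F$ has discriminant $25+64=89$. We identify it with the norm form of $K=\mathbb{Q}(\sqrt{89})$, now regarded as a subfield of $\mathbb{R}$. Let $\rho=\frac{-5+\sqrt{89}}2$. Then $\mathcal{O}_K=\mathbb{Z}+\mathbb{Z}\rho$, $\rho+\rho'=-5$, $\rho\rho'=-16$. Let $\vartheta=2-\rho=\frac{9-\sqrt{89}}2$, of norm $-2$.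

\begin{lemma}\label{lem:normform}
The field $K$ has class number $1$. The map $(u,w)\mapsto\gamma=(-2u+w\rho)/\vartheta$ is an isomorphism of groups $\mathbb{Z}^2\to\mathcal{O}_K$, and $N(\gamma)=F(u,w)$.
\end{lemma}

\begin{proof}
By Minkowski's bound, every ideal class contains an ideal of norm at most $\frac{\sqrt{89}}2<5$. The prime $3$ is inert because $89\equiv2$ is not a square modulo $3$. The prime $2$ splits, and the two primes above it are $(\vartheta)$ and its conjugate. So every ideal of norm at most $4$ is a product of principal primes.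

The lattice $\mathfrak b=2\mathbb{Z}+\mathbb{Z}\rho$ is an ideal, since $\rho^2=16-5\rho\in\mathfrak b$, and it has index $2$ in $\mathcal{O}_K$. It contains $(\vartheta)$, which also has index $2$, so $\mathfrak b=(\vartheta)$. Hence $(u,w)\mapsto-2u+w\rho$ is an isomorphism $\mathbb{Z}^2\to\mathfrak b$ and division by $\vartheta$ is an isomorphism $\mathfrak b\to\mathcal{O}_K$. Finally $N(-2u+w\rho)=4u^2+10uw-16w^2=-2F(u,w)$.
\end{proof}

Under this isomorphism, congruence modulo $10$ in $\mathbb{Z}^2$ becomes congruence modulo $10\mathcal{O}_K$, and the direction of $(u,w)$ is recorded by the signs of $\gamma,\gamma'$ and the ratio $|\gamma/\gamma'|$. These data depend on the generator $\gamma$ and not only on the ideal $(\gamma)$, so to speak of the distribution of prime ideals we divide by the units. Let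
\[
H=(\mathcal{O}_K/10\mathcal{O}_K)^\times\times\{\pm1\}^2\times\mathbb{R},\qquad h(\gamma)=\bigl(\gamma\bmod10,\ \mathrm{sgn}\,\gamma,\ \mathrm{sgn}\,\gamma',\ \log|\gamma/\gamma'|\bigr)
\]
for $\gamma\in\mathcal{O}_K$ prime to $10$; then $h(\gamma_1\gamma_2)=h(\gamma_1)h(\gamma_2)$. By Dirichlet's unit theorem, $\mathcal{O}_K^\times=\{\pm\varepsilon^n:n\in\mathbb{Z}\}$ with $\varepsilon>1$, and the last coordinate of $h(\pm\varepsilon^n)$ is $2n\log\varepsilon$. So $U=h(\mathcal{O}_K^\times)$ is a discrete subgroup and $G=H/U$ is a compact abelian group. Every ideal $\mathfrak a=(\gamma)$ prime to $10$ has a well-defined class $[\mathfrak a]=h(\gamma)U\in G$, multiplicative in $\mathfrak a$.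

We recall the two analytic facts that are needed. A unitary Hecke character (Gr\"ossencharakter) of $K$ modulo $10\infty$ is a multiplicative function $\psi$ of absolute value $1$ on the ideals prime to $10$ such that $\psi((\gamma))=|\gamma|^{i\tau_1}|\gamma'|^{i\tau_2}$, with fixed real $\tau_1,\tau_2$, for all totally positive $\gamma\equiv1\pmod{10}$. If $\psi$ is not of the form $\mathfrak a\mapsto(N\mathfrak a)^{i\tau}$, then $L(z,\psi)=\prod_{\mathfrak p}(1-\psi(\mathfrak p)N\mathfrak p^{-z})^{-1}$ extends to a function that is holomorphic and nonvanishing on $\mathrm{Re}\,z\ge1$ by Hecke \cite{Hecke} (see also \cite[Ch.~XV]{Lang}), and hence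
\begin{equation}\label{eq:hecke}
\sum_{N\mathfrak p\le x}\psi(\mathfrak p)=o(x/\log x),
\end{equation}
while the number of prime ideals of norm at most $x$ is asymptotic to $x/\log x$. Weyl's criterion says that a sequence $(g_j)$ in a compact abelian group is equidistributed for Haar measure if $\frac1n\sum_{j\le n}\chi(g_j)\to0$ for every continuous character $\chi\ne1$. In that case every nonempty open set, having positive Haar measure, contains $g_j$ for a set of indices $j$ of positive lower density.

\begin{lemma}\label{lem:equidistribution}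
Every nonempty open subset of $G$ contains the classes of infinitely many prime ideals of degree one.
\end{lemma}

\begin{proof}
\emph{The classes of ideals are dense in $G$.} Embed $\mathcal{O}_K$ as a lattice in $\mathbb{R}^2$ by $\gamma\mapsto(\gamma,\gamma')$. A nonempty open subset of $H$ contains a set described by one invertible residue class modulo $10$, a pair of signs, and an open interval for the last coordinate. The signs and the interval define an open cone in $\mathbb{R}^2$. The cone contains arbitrarily large disks, so it meets the given coset of the lattice $10\mathcal{O}_K$, and the elements of this coset are prime to $10$.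

\emph{Characters of $G$.} Let $\chi\ne1$ be a continuous character of $G$ and put $\psi(\mathfrak a)=\chi([\mathfrak a])$. On the factor $\mathbb{R}$ of $H$, the pullback of $\chi$ is $t\mapsto e^{i\tau_0t}$ for some real $\tau_0$. So $\psi((\gamma))=|\gamma|^{i\tau_0}|\gamma'|^{-i\tau_0}$ for totally positive $\gamma\equiv1\pmod{10}$, and $\psi$ is a unitary Hecke character modulo $10\infty$. Suppose that $\psi=N^{i\tau}$. For a positive integer $n\equiv1\pmod{10}$, $h(n)$ is the identity, so $1=\psi((n))=n^{2i\tau}$. Taking $n=11$ and $n=21$ gives $\tau\log11,\ \tau\log21\in\pi\mathbb{Z}$, and since no positive power of $11$ is a power of $21$, this forces $\tau=0$. Then $\chi=1$ on a dense set, so $\chi=1$, a contradiction.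

Thus \eqref{eq:hecke} holds for every $\chi\ne1$, and by Weyl's criterion the classes of the prime ideals prime to $10$, ordered by norm, are equidistributed in $G$. A prime of degree two has norm $q^2$ for a rational prime $q$, so at most $\sqrt x=o(x/\log x)$ of them have norm at most $x$. The lemma follows.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:primes}]
Let $\gamma_0\in\mathcal{O}_K$ correspond to $(1,-1)$ under Lemma~\ref{lem:normform}. Then $N(\gamma_0)=11$, so $\gamma_0$ is prime to $10$ and $\gamma_0,\gamma_0'$ have the same sign. Let $\Phi\colon\mathbb{R}^2\to\mathbb{R}^2$ be the linear extension of $(u,w)\mapsto(\gamma,\gamma')$; it is invertible because the image of $\mathbb{Z}^2$ is the lattice $\mathcal{O}_K$. The function $c\circ\Phi^{-1}$ is continuous and homogeneous of degree $2$, and its value at $(y_0,y_0')=(\gamma_0,\gamma_0')/\sqrt{11}$ is $\frac{17}{11}$. Choose $\kappa>0$ such that $\left|c(\Phi^{-1}(y,y'))-\frac{17}{11}\right|<\eta$ whenever $y/y_0$ and $y'/y_0'$ lie in $(e^{-\kappa/2},e^{\kappa/2})$.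

Let $V\subset H$ be the open set of elements whose first three coordinates are those of $h(\gamma_0)$ and whose last coordinate is within $\kappa$ of $\log|\gamma_0/\gamma_0'|$. Its image in $G$ is open, so by Lemma~\ref{lem:equidistribution} it contains the classes of infinitely many primes $\mathfrak p$ of degree one. After multiplying a generator by a suitable unit, each such $\mathfrak p$ has a generator $\gamma$ with $h(\gamma)\in V$. Since $\gamma,\gamma'$ have the signs of $\gamma_0,\gamma_0'$, the norm $N(\gamma)$ is positive and equals the rational prime $p$ below $\mathfrak p$. At most two primes $\mathfrak p$ lie above a given $p$, so infinitely many $p$ occur.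

Let $(u,w)\in\mathbb{Z}^2$ correspond to $\gamma$. Then $F(u,w)=p$ and $(u,w)\equiv(1,-1)\pmod{10}$. Put $(y,y')=(\gamma,\gamma')/\sqrt p$. From $p=\gamma\gamma'$ we get $|y|=|\gamma/\gamma'|^{1/2}$ and $|y'|=|\gamma/\gamma'|^{-1/2}$, and the same formulas hold for $(y_0,y_0')$ and $\gamma_0$. As the signs agree, $y/y_0$ and $y'/y_0'$ lie in $(e^{-\kappa/2},e^{\kappa/2})$. By homogeneity $c(u,w)/p=c(\Phi^{-1}(y,y'))$, which is within $\eta$ of $\frac{17}{11}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hecke}
Hecke, \emph{Eine neue Art von Zetafunktionen und ihre Beziehungen zur Verteilung der Primzahlen II}, Math. Z. 6 (1920).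

\bibitem{Lang}
Lang, \emph{Algebraic Number Theory}.

\bibitem{MRS}
Nadir Murru, Giuliano Romeo, Giordano Santilli, \emph{Convergence conditions for $p$--adic continued fractions}, arXiv:2202.09249 (2022).

\end{thebibliography}
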